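\title{Covering hyperbolic volume equals simplicial volume for closed 3-manifolds}

\begin{abstract}
The covering hyperbolic volume $\operatorname{CHV}(M)$ of a closed orientable $3$-manifold $M$ is the supremum of the volumes of representations into $\mathrm{PSL}_2(\mathbb{C})$ of the fundamental groups of finite covers of $M$, each volume being divided by the degree of the cover. We prove that $\operatorname{CHV}(M)$ equals the simplicial volume $v_3\|M\|$ for every $M$. The holonomies of the hyperbolic pieces of $M$ cannot be glued along a JSJ torus, because the two cusp shapes lie in opposite half-planes. On a cover that induces the subgroup $p\,\pi_1(T)$ on every such torus $T$, however, deformations of size $O(1/p)$ of the holonomies can be glued, and as $p\to\infty$ no volume is lost.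
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{H}^3$ be oriented hyperbolic space with volume form $\omega$, and let $G=\mathrm{PSL}_2(\mathbb{C})$ be its group of orientation-preserving isometries. Manifolds and finite covers are connected unless we say otherwise, and $\widetilde{X}$ is the universal cover of $X$.

Let $N$ be a closed oriented $3$-manifold and $\rho\colon\pi_1N\to G$ a representation. Choose a smooth map $D\colon\widetilde{N}\to\mathbb{H}^3$ with $D(\gamma x)=\rho(\gamma)D(x)$ for all $\gamma\in\pi_1N$. The form $D^*\omega$ is invariant under deck transformations and descends to $N$, and the \emph{volume} of $\rho$ is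
\[
\operatorname{vol}(N,\rho)=\int_N D^*\omega\in\mathbb{R}.
\]
Such maps $D$ exist and the integral does not depend on the choice (Section~\ref{sec:volume}). The absolute value $|\operatorname{vol}(N,\rho)|$ does not depend on the orientation of $N$. It measures how much of $\mathbb{H}^3$ a fundamental domain of $N$ sweeps out, counted with sign. It is known that $|\operatorname{vol}(N,\rho)|$ takes finitely many values as $\rho$ varies, so that the \emph{hyperbolic volume}
\[
\operatorname{HV}(N)=\max_{\rho}|\operatorname{vol}(N,\rho)|\in[0,\infty)
\]
is defined for every closed orientable $N$, and that $\operatorname{HV}(N)$ is the Riemannian volume when $N$ is hyperbolic.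

If $N'\to N$ is a cover of degree $d$, then restricting $\rho$ to $\pi_1N'$ multiplies its volume by $d$, since the same map $D$ serves. Hence $\operatorname{HV}(N')\ge d\operatorname{HV}(N)$. There is no reason for equality, because $\pi_1N'$ may have representations that do not extend to $\pi_1N$. This suggests the \emph{covering hyperbolic volume}
\[
\operatorname{CHV}(M)=\sup_{N\to M}\frac{\operatorname{HV}(N)}{[N:M]},
\]
where $N\to M$ runs over all finite covers and $[N:M]$ is the degree. It is multiplicative: $\operatorname{CHV}(M')=[M':M]\operatorname{CHV}(M)$ for a finite cover $M'\to M$, because every finite cover of $M$ has a finite cover in common with $M'$, and passing to it does not decrease the ratio.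

There is a topological quantity to compare it with. Gromov's norm $\|M\|$ is the infimum of $\sum|a_i|$ over all real singular cycles $\sum a_i\sigma_i$ that represent the fundamental class of $M$. Let $v_3$ be the volume of the regular ideal tetrahedron in $\mathbb{H}^3$. We call $v_3\|M\|$ the \emph{simplicial volume} of $M$; with this normalization it is the Riemannian volume when $M$ is hyperbolic. It is known, and we take as given, that
\begin{equation}\label{eq:upper}
\operatorname{CHV}(M)\le v_3\|M\|
\end{equation}
for every closed orientable $3$-manifold $M$. Equality holds if $\|M\|=0$, and it holds if $M$ is hyperbolic, where the holonomy representation of $M$ itself has volume $v_3\|M\|$. The question, posed in \cite{DLSW}, is whether equality holds for every $M$. It does.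

\begin{theorem}\label{thm:main}
For every closed orientable $3$-manifold $M$,
\[
\operatorname{CHV}(M)=v_3\|M\| .
\]
\end{theorem}

Nothing is claimed about whether the supremum in the definition of $\operatorname{CHV}(M)$ is attained.

One is led to guess equality as follows. An irreducible $M$ with $\|M\|>0$ that is not hyperbolic is cut by tori into hyperbolic pieces and Seifert fibered pieces, and $v_3\|M\|$ is the sum of the volumes of the hyperbolic pieces (Section~\ref{sec:background}). Each hyperbolic piece has a representation that sees all of its volume, namely its holonomy. If the holonomies could be assembled into one representation of $\pi_1M$, or of a subgroup of finite index, then \eqref{eq:upper} should be sharp. But along a torus with hyperbolic pieces on both sides they cannot be assembled, on $M$ or on any finite cover. The proof combines a cover with a deformation, the deformation becoming smaller as the cover becomes larger. Section~\ref{sec:double} shows the obstruction and the remedy for the double of a one-cusped manifold.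

The general proof needs three tools: a volume for representations of manifolds with torus boundary, additive under gluing (Section~\ref{sec:volume}); holomorphic deformations of the holonomy of a cusped manifold (Section~\ref{sec:deform}); and covers of the pieces with prescribed behavior on the boundary (Section~\ref{sec:covers}). They are put together in Section~\ref{sec:proof}.

\section{The double of a one-cusped manifold}\label{sec:double}

\subsection{Cusp shapes}

We call a compact oriented $3$-manifold $J$ with nonempty boundary \emph{cusped hyperbolic} if its interior is a complete hyperbolic manifold $\mathbb{H}^3/\Gamma$ of finite volume $\operatorname{vol}(J)$, with $\Gamma\subset G$ and with the covering $\mathbb{H}^3\to\operatorname{int}J$ orientation-preserving. The \emph{holonomy} $\rho_0\colon\pi_1J\to\Gamma\subset G$ is defined up to conjugation in $G$. We use the upper half-space model $\{(z,t)\in\mathbb{C}\times\mathbb{R}: t>0\}$, oriented by $dx\wedge dy\wedge dt$ where $z=x+iy$, in which $G$ acts on the boundary sphere by M\"obius transformations. Let $\iota(z,t)=(\bar z,t)$, an orientation-reversing isometry. For a representation $\rho$ into $G$ the \emph{complex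 conjugate} is $\bar\rho=\iota\rho\iota^{-1}$. The manifold $\bar J$ with the opposite orientation is cusped hyperbolic with holonomy $\bar\rho_0$. For $N$ closed, $\operatorname{vol}(N,\bar\rho)=-\operatorname{vol}(N,\rho)$, because $\iota\circ D$ is $\bar\rho$-equivariant and $\iota^*\omega=-\omega$.

Each component $T$ of $\partial J$ is a torus, and $\rho_0(\pi_1T)$ is conjugate in $G$ to the group of translations by a lattice in $\mathbb{C}$. The corresponding end of $\operatorname{int}J$, a \emph{cusp}, is the quotient of a horoball $\{t>t_0\}$ by these translations. Removing disjoint such horoball neighborhoods of the cusps leaves a compact \emph{core} $C$, and $J\setminus\operatorname{int}C$ is a collar $\partial J\times[0,1]$. We write the abelian group $\pi_1T=H_1(T)$ additively when convenient. Given a basis $(\mu,\lambda)$ of $\pi_1T$, we may conjugate in $G$ so that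
\[
\rho_0(\mu)\colon z\mapsto z+1,\qquad \rho_0(\lambda)\colon z\mapsto z+\tau,\qquad \tau\in\mathbb{C}\setminus\mathbb{R}.
\]
An element of $G$ that commutes with $z\mapsto z+1$ fixes $\infty$, so it has the form $z\mapsto az+b$, and then $a=1$. Therefore the \emph{cusp shape} $\tau$ is well defined, and two representations of $\mathbb{Z}^2=\langle\mu,\lambda\rangle$ of this form are conjugate in $G$ only if their shapes are equal.

\begin{lemma}\label{lem:orientation}
The cusp shape satisfies $\operatorname{Im}\tau>0$ if and only if $(\mu,\lambda)$ is a positive basis for the boundary orientation of $T$.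
\end{lemma}

\begin{proof}
The core lifts to the region below the horosphere $\{t=t_0\}$, so its outward normal there is $\partial_t$. The frame $(\partial_t,\partial_x,\partial_y)$ is positive, so the boundary orientation of the horosphere is the standard orientation of $\mathbb{C}$. The lattice basis $(1,\tau)$ is positive for it exactly when $\operatorname{Im}\tau>0$.
\end{proof}

Now let $T$ be a torus in an oriented $3$-manifold with cusped hyperbolic pieces on both sides, oriented by the ambient manifold, and fix one basis $(\mu,\lambda)$ of $\pi_1T$. The two boundary orientations of $T$ are opposite. We label the sides $+$ and $-$ so that the basis is positive for the side $+$. By Lemma~\ref{lem:orientation},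
\begin{equation}\label{eq:halfplanes}
\operatorname{Im}\tau_+>0>\operatorname{Im}\tau_- ,
\end{equation}
so the two holonomies are not conjugate on $\pi_1T$. A finite cover alone does not help: on a subgroup with basis $(a\mu+b\lambda,\,a'\mu+b'\lambda)$ the shapes are the images of $\tau_+$ and $\tau_-$ under the same injective map $\tau\mapsto(a'+b'\tau)/(a+b\tau)$.

\subsection{Deformations alone do not help}

Let $J$ have one cusp. Proposition~\ref{prop:deform} below gives representations $\rho_u\colon\pi_1J\to G$, for $u\in\mathbb{C}$ near $0$, that converge to the holonomy as $u\to0$, and a holomorphic function $\tau(u)$ with $\tau(0)=\tau$, such that for $u\ne0$, up to conjugation,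
\[
\rho_u(\mu)\colon z\mapsto e^{u}z,\qquad \rho_u(\lambda)\colon z\mapsto e^{v}z,\qquad v=u\,\tau(u).
\]
To see how such maps can converge to translations, move the fixed point $0$ to $-1/u$. For $\xi$ in the lattice $\mathbb{Z}+\mathbb{Z}\tau$ the map $z\mapsto e^{\xi u}z$ becomes
\begin{equation}\label{eq:model}
z\longmapsto e^{\xi u}z+\frac{e^{\xi u}-1}{u},
\end{equation}
which tends to $z\mapsto z+\xi$ as $u\to0$.

Suppose two one-cusped pieces are glued along $T$, with small parameters $u_+$ and $u_-$, and suppose the two representations are conjugate on $\pi_1T$. If $u_+=0$, then the image of $\mu$ is parabolic, so $u_-=0$, and this case is excluded by \eqref{eq:halfplanes}. Otherwise the conjugation matches the two fixed points of the image of $\mu$ on one side with those on the other, so $e^{u_+}=e^{\varepsilon u_-}$ and $e^{v_+}=e^{\varepsilon v_-}$ for one sign $\varepsilon$. All four exponents are small, so $u_+=\varepsilon u_-$ and $v_+=\varepsilon v_-$, and dividing gives $\tau_+(u_+)=\tau_-(u_-)$. This contradicts \eqref{eq:halfplanes} for small parameters.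

The argument used that the exponents are small, in order to take logarithms. This is the step that a cover removes. Call a cover $T'\to T$ of a torus \emph{$p$-characteristic} if it corresponds to the subgroup $p\,\pi_1T$; its degree is $p^2$. On $p\,\pi_1T$ the multipliers are $e^{pu}$ and $e^{pv}$, and if $u$ has size $1/p$ then the exponents have size $1$ and need only agree modulo $2\pi i$.

\subsection{A cover and a deformation together}

Let $J$ have one cusp and let $M=J\cup_T\bar J$ be its double. Its JSJ pieces are $J$ and $\bar J$, so the value to be reached is $v_3\|M\|=2\operatorname{vol}(J)$. Take a positive basis $(\mu,\lambda)$ for $J$, with shape $\tau$; the shape for $\bar J$ is $\bar\tau$. One can glue $\rho_0$ on $J$ to the same $\rho_0$ on $\bar J$, but the result has volume $0$, since it is invariant under the orientation-reversing reflection of $M$. We want $\rho_u$ on $J$ and $\bar\rho_u$ on $\bar J$.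

By Lemma~\ref{lem:hypcover}, for each large prime $p$ there is a finite cover $J'\to J$, of degree $d$ say, all of whose boundary tori are $p$-characteristic. Its double $M'=J'\cup\bar J'$ covers $M$ with degree $d$. On $p\,\pi_1T$ the multipliers of $\rho_u$ are $e^{pu},e^{pv}$, and those of $\bar\rho_u$ are their complex conjugates. They agree if they are real. Put $u=tw$ with $t=1/p$ and require
\begin{equation}\label{eq:real}
\operatorname{Im}w=\pi,\qquad \operatorname{Im}\bigl(w\,\tau(tw)\bigr)=0 .
\end{equation}
At $t=0$ this is a real linear system for $w\in\mathbb{C}$. The map $w\mapsto(\operatorname{Im}w,\operatorname{Im}w\tau)$ is invertible, since $w$ and $w\tau$ are both real only for $w=0$, and the solution is $w^0=-\pi\bar\tau/\operatorname{Im}\tau$. By the implicit function theorem, \eqref{eq:real} has a solution $w(t)$ near $w^0$ for small real $t$. With $u=w(1/p)/p$, the isometry $\rho_u(\mu)$ rotates about its axis by the angle $\pi/p$ and $\bar\rho_u(\mu)$ rotates by $-\pi/p$, while $\rho_u(\lambda)$ does not rotate. The $p$-th powers rotate by $\pi$ and $-\pi$, which is the same.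

So $\rho_u$ on $J'$ and $\bar\rho_u$ on $\bar J'$ are conjugate over every boundary torus, by conjugations that match the axes, and they glue to a representation of $\pi_1M'$. In terms of the relative volume $V$ of Section~\ref{sec:volume}, its volume is $d\,\bigl(V(J,\rho_u)+V(\bar J,\bar\rho_u)\bigr)$ by Lemma~\ref{lem:calculus}. As $p\to\infty$ we have $u\to0$, so $\rho_u$ and $\bar\rho_u$ converge to the holonomies of $J$ and $\bar J$, and both terms tend to $\operatorname{vol}(J)$ by Proposition~\ref{prop:limit}. Hence $\operatorname{CHV}(M)\ge2\operatorname{vol}(J)$.

In general there is no symmetry, so \eqref{eq:real} is replaced by a holomorphic system in the parameters of both sides; a piece has several cusps whose parameters interact; covers of different pieces must be fitted together; and Seifert pieces and connected sums must be treated.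

\section{Background}\label{sec:background}

A closed orientable $3$-manifold is \emph{irreducible} if every embedded $2$-sphere bounds a ball. An embedded torus is \emph{incompressible} if it is $\pi_1$-injective. When a manifold is cut along disjoint tori, the resulting compact components are its \emph{pieces}; a torus may have the same piece on both sides. We use the following results.

\begin{itemize}
\item[(F1)] (Prime decomposition, JSJ decomposition, geometrization.) Every closed orientable $3$-manifold is a connected sum of finitely many manifolds, each irreducible or $S^2\times S^1$. An irreducible closed orientable $M$ with $\|M\|>0$ is hyperbolic, or it has a nonempty minimal family of disjoint incompressible tori, the \emph{JSJ tori}, whose pieces are Seifert fibered or have complete hyperbolic interior of finite volume, with at least one hyperbolic piece. Minimal means that no proper subfamily has pieces of these kinds.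
\item[(F2)] (Gromov, Thurston, Soma.) The norm $\|\cdot\|$ is additive under connected sum. For $M$ irreducible as in (F1), $v_3\|M\|$ is the sum of the volumes of the hyperbolic pieces.
\item[(F3)] (\cite{Th}, \cite{NZ}, \cite{BP}, \cite{MFP}.) Let $J$ be cusped hyperbolic with $k\ge1$ cusps. The holonomy lifts to $\hat\rho_0\colon\pi_1J\to\mathrm{SL}_2(\mathbb{C})$ (Culler). If $\mu_1,\dots,\mu_k$ are nontrivial peripheral elements, one for each cusp, then near the character of $\hat\rho_0$ the $\mathrm{SL}_2(\mathbb{C})$-character variety of $\pi_1J$ is a complex $k$-manifold with local coordinates $(\operatorname{tr}\mu_1,\dots,\operatorname{tr}\mu_k)$.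
\item[(F4)] (\cite[Theorem 3.1.2]{MR}.) The traces of the elements of the preimage in $\mathrm{SL}_2(\mathbb{C})$ of a lattice $\Gamma\subset G$ generate a number field.
\item[(F5)] (Selberg's lemma.) A finitely generated linear group in characteristic $0$ has a torsion-free normal subgroup of finite index.
\end{itemize}

In (F3), the \emph{character} of $\hat\rho\colon\pi_1J\to\mathrm{SL}_2(\mathbb{C})$ is the function $\chi=\operatorname{tr}\circ\hat\rho$ on $\pi_1J$, and the character variety is the affine algebraic set of all characters, on which the functions $\chi\mapsto\chi(\gamma)$ are regular. What we use is this: for $y\in\mathbb{C}^k$ near $y^0=(\operatorname{tr}\hat\rho_0(\mu_c))_c$ there is a character $\chi^y$ with $\chi^y(\mu_c)=y_c$ for all $c$, such that $\chi^{y^0}$ is the character of $\hat\rho_0$ and $y\mapsto\chi^y(\gamma)$ is holomorphic for each $\gamma$.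

A compact orientable \emph{Seifert fibered} manifold $S$ is decomposed into circles, each with a neighborhood that is a fibered solid torus. The space of fibers is a $2$-orbifold $B$ whose singular points are cone points, of orders $q_1,\dots,q_s$. Its Euler characteristic is $\chi^{\mathrm{orb}}(B)=\chi(|B|)-\sum_j(1-1/q_j)$, where $|B|$ is the underlying surface. The group $\pi_1^{\mathrm{orb}}B$ is the fundamental group of $|B|$ minus the cone points, modulo the $q_j$-th powers of the loops around them, and there is a surjection $\pi_1S\to\pi_1^{\mathrm{orb}}B$ whose kernel is generated by a regular fiber. The preimage in $\pi_1S$ of the subgroup of an orbifold cover $B_1\to B$ defines a cover $S_1\to S$ that is Seifert fibered over $B_1$, to which regular fibers lift homeomorphically. On a boundary torus $T$ of $S$ the fiber is a primitive class $h\in\pi_1T$, defined up to sign. A closed $2$-orbifold with only cone points and negative Euler characteristic is hyperbolic: it is $\mathbb{H}^2/\Delta$ for a discrete group $\Delta$ of isometries, isomorphic to its orbifold fundamental group.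

Finally, $Q$ is the orientable twisted $I$-bundle over the Klein bottle: the quotient of $T^2\times[-1,1]$ by $(x,s)\mapsto(\kappa x,-s)$, where $\kappa$ is a free orientation-reversing involution of $T^2$. Each boundary component of $T^2\times[-1,1]$ maps homeomorphically onto the torus $\partial Q$.

\section{Relative volume}\label{sec:volume}

The representations we build are glued from representations of pieces, so we want to compute their volume piece by piece. Gluing is best described with bundles, since this avoids base points.

\subsection{Flat bundles}

A \emph{flat bundle} over a manifold $X$ is a fiber bundle $E\to X$ with fiber $\mathbb{H}^3$, given with local trivializations $E|_U\cong U\times\mathbb{H}^3$, called \emph{flat}, whose transition maps are locally constant with values in $G$. A representation $\rho\colon\pi_1X\to G$ gives the flat bundle $E_\rho=(\widetilde{X}\times\mathbb{H}^3)/\pi_1X$, where $\gamma(x,y)=(\gamma x,\rho(\gamma)y)$. Every flat bundle over $X$ is isomorphic to some $E_\rho$, and $\rho$ is its \emph{holonomy}, defined up to conjugation. If $\rho'=g\rho g^{-1}$, then $(x,y)\mapsto(x,gy)$ induces an isomorphism $E_\rho\to E_{\rho'}$. Flat bundles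 on the pieces of a manifold cut along surfaces, together with isomorphisms between the two restrictions to each surface, glue to a flat bundle on the whole manifold.

Since $G$ preserves $\omega$, there is a closed $3$-form $\omega_E$ on $E$ that equals $\omega$ in every flat trivialization. Sections $s$ of $E_\rho$ correspond to $\rho$-equivariant maps $D\colon\widetilde{X}\to\mathbb{H}^3$, and $s^*\omega_E$ is the form to which $D^*\omega$ descends. So $\operatorname{vol}(N,\rho)=\int_Ns^*\omega_E$ for $N$ closed and $E=E_\rho$. A section is \emph{parallel} on an open set if it is locally constant in flat trivializations; there $s^*\omega_E=0$.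

Sections can be averaged. In the hyperboloid model, $\mathbb{H}^3=\{y\in\Omega:\langle y,y\rangle=-1\}$, where $\langle\,,\rangle$ is the Lorentz form on $\mathbb{R}^{4}$ and $\Omega$ is the open cone of future timelike vectors. The group $G$ acts linearly, $\Omega$ is convex and $G$-invariant, and
\[
\pi\colon\Omega\to\mathbb{H}^3,\qquad \pi(y)=y\big/\sqrt{-\langle y,y\rangle},
\]
is smooth and $G$-equivariant. So if $s_i$ are local sections and $\varphi_i$ is a subordinate partition of unity, then $\pi(\sum\varphi_is_i)$ is a well-defined section. It follows that smooth sections exist, that they can be chosen parallel near given disjoint closed balls, and that two sections $s_0,s_1$ are joined by the smooth homotopy $s_t=\pi((1-t)s_0+ts_1)$.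

\subsection{A primitive of the volume form}

If $X$ has boundary, then $\int_Xs^*\omega_E$ depends on $s|_{\partial X}$. To correct this we need a primitive of $\omega_E$ over $\partial X$, that is, a primitive of $\omega$ invariant under the boundary holonomy. The boundary holonomies of our deformed representations preserve a geodesic, so we attach a primitive to each geodesic.

Let $A\subset\mathbb{H}^3$ be a geodesic. Let $(r,\theta,\ell)$ be cylindrical coordinates about $A$: the distance to $A$, the angle around $A$, and the position along $A$ of the nearest point. The coframe $dr,\ \sinh r\,d\theta,\ \cosh r\,d\ell$ is orthonormal, and we orient $\theta$ and $\ell$ so that $\omega=\sinh r\cosh r\,dr\wedge d\theta\wedge d\ell$. Put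
\[
\eta_A=\tfrac12\sinh^2r\,d\theta\wedge d\ell .
\]
This form has four properties.
\begin{itemize}
\item It is smooth across $A$: with $x_1=r\cos\theta$, $x_2=r\sin\theta$ we have $r^2d\theta=x_1\,dx_2-x_2\,dx_1$, and $\sinh^2r/r^2$ is a power series in $r^2=x_1^2+x_2^2$.
\item $d\eta_A=\omega$.
\item $|\eta_A(e,f)|\le\frac12\operatorname{area}(e,f)$ for tangent vectors $e,f$ at any point, where $\operatorname{area}(e,f)$ is the area of the parallelogram they span; indeed $\eta_A=\frac12\tanh r\,(\sinh r\,d\theta)\wedge(\cosh r\,d\ell)$.
\item It depends only on the unoriented geodesic, and $g^*\eta_{gA}=\eta_A$ for $g\in G$: two admissible coordinate systems differ by $(\theta,\ell)\mapsto\pm(\theta,\ell)+\text{constant}$, which preserves $d\theta\wedge d\ell$. In particular $\eta_A$ is invariant under every $g\in G$ with $gA=A$, including those that reverse $A$.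
\end{itemize}

An \emph{axis} in a flat bundle $E$ is a subbundle $\mathcal{A}\subset E$ that in flat trivializations has the form $U\times A$ with $A$ a geodesic. Axes in $E_\rho$ correspond to geodesics preserved by the image of $\rho$, and the isomorphism induced by $g$ carries the axis of $A$ to the axis of $gA$. An axis defines a $2$-form $\eta_{\mathcal{A}}$ on $E$, locally equal to $\eta_A$, with $d\eta_{\mathcal{A}}=\omega_E$.

\subsection{Definition and first properties}

Let $X$ be a compact oriented $3$-manifold whose boundary is a possibly empty union of tori, $E$ a flat bundle over $X$, and $\mathcal{A}$ an axis in $E|_{\partial X}$. The \emph{relative volume} is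
\[
V(X,E,\mathcal{A})=\int_Xs^*\omega_E-\int_{\partial X}s^*\eta_{\mathcal{A}},
\]
where $s$ is a smooth section of $E$. For $X$ closed it is the volume of the holonomy.

\begin{lemma}\label{lem:calculus}
\begin{itemize}
\item[(a)] $V(X,E,\mathcal{A})$ does not depend on $s$.
\item[(b)] Let a closed oriented $N$ be cut along tori into pieces $X_j$, let $E$ be a flat bundle over $N$ with holonomy $\rho$, and let $\mathcal{A}$ be an axis in the restriction of $E$ to the union of the tori. Then $\operatorname{vol}(N,\rho)=\sum_jV(X_j,E,\mathcal{A})$.
\item[(c)] If $q\colon X'\to X$ is a cover of degree $d$, then $V(X',q^*E,q^*\mathcal{A})=d\,V(X,E,\mathcal{A})$.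
\item[(d)] If $X=F\times S^1$ with $F$ a compact surface and $E$ is pulled back from a flat bundle over $F$, then $V(X,E,\mathcal{A})=0$ for every axis $\mathcal{A}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Phi\colon X\times[0,1]\to E$ be a homotopy of sections $s_t$, and let $\beta_t$ be the restriction to $X\times\{t\}$ of the contraction of $\Phi^*\omega_E$ with $\partial_t$. Since $\omega_E$ is closed, Cartan's formula gives $\frac{d}{dt}s_t^*\omega_E=d\beta_t$ on $X$. Since $d\eta_{\mathcal{A}}=\omega_E$, it gives $\frac{d}{dt}s_t^*\eta_{\mathcal{A}}=\beta_t+(\text{exact})$ on $\partial X$. The derivative of $V$ in $t$ is $\int_Xd\beta_t-\int_{\partial X}\beta_t=0$ by Stokes' theorem.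

(b) Use the restrictions of one section over $N$. Each torus occurs twice as a boundary component, with the same form $s^*\eta_{\mathcal{A}}$ and opposite orientations, so the boundary terms cancel.

(c) Use the section $q^*s$. Both integrands on $X'$ are pullbacks under $q$, and $q$ has degree $d$ over $X$ and over $\partial X$.

(d) Take $s$ pulled back from a section over $F$. In a flat trivialization pulled back from $F$, the section is a map to $\mathbb{H}^3$ that does not depend on the circle coordinate. Its rank is at most $2$ on $X$ and at most $1$ on $\partial X$, so it pulls back the $3$-form $\omega$, and on $\partial X$ the $2$-form $\eta_A$, to zero.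
\end{proof}

In (b) it matters that the two sides of a torus use the same axis. When $E$ is glued from bundles on the pieces, this means that the gluing isomorphisms must match the axes.

\subsection{The limit at the holonomy}

The holonomy of a cusped hyperbolic manifold is parabolic on the boundary and preserves no geodesic there, so $V$ is not defined for it. Nor do the axes of nearby representations converge: in the model \eqref{eq:model} the axis joins $-1/u$ to $\infty$ and leaves every compact set as $u\to0$. What saves the estimate is that the bound on $\eta_A$ does not depend on $A$, while the boundary of a large core has small area.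

\begin{proposition}\label{prop:limit}
Let $J$ be cusped hyperbolic with holonomy $\rho_0$. Let $\rho_n\colon\pi_1J\to G$ be representations with $\rho_n(\gamma)\to\rho_0(\gamma)$ for all $\gamma$, and let $\mathcal{A}_n$ be axes in $E_{\rho_n}|_{\partial J}$. Then $V(J,E_{\rho_n},\mathcal{A}_n)\to\operatorname{vol}(J)$.
\end{proposition}

\begin{proof}
Write $V_n=V(J,E_{\rho_n},\mathcal{A}_n)$ and fix a core $C$. The collar $Z=J\setminus\operatorname{int}C$ deformation retracts to $\partial J$, so $\mathcal{A}_n$ extends to an axis over $Z$. Stokes' theorem on $Z$ gives $\int_Zs^*\omega_E=\int_{\partial J}s^*\eta_{\mathcal{A}_n}-\int_{\partial C}s^*\eta_{\mathcal{A}_n}$, and therefore $V_n=V(C,E_{\rho_n},\mathcal{A}_n)$. We compute the latter with a section close to the tautological one.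

The preimage $\widetilde{C}\subset\mathbb{H}^3$ of $C$ is its universal cover, with $\gamma\in\pi_1J$ acting as $\rho_0(\gamma)$. Let $\psi\ge0$ be a smooth function with compact support on $\widetilde{C}$ that is positive on a compact fundamental domain $C_0$, and let $\varphi=\psi/\sum_\gamma\psi\circ\gamma^{-1}$. The action is properly discontinuous, so the sum is locally finite, and $\sum_\gamma\varphi(\gamma^{-1}x)=1$ for all $x$. For $\rho\colon\pi_1J\to G$ define, in the hyperboloid model,
\[
D_\rho\colon\widetilde{C}\to\mathbb{H}^3,\qquad D_\rho(x)=\pi\Bigl(\sum_{\gamma}\varphi(\gamma^{-1}x)\,\rho(\gamma)\rho_0(\gamma)^{-1}x\Bigr).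
\]
The sum is a convex combination of points of $\mathbb{H}^3$, so it lies in $\Omega$. Evaluating the sum at $\delta x$ and substituting $\gamma=\delta\gamma'$ gives
\[
\sum_{\gamma'}\varphi(\gamma'^{-1}x)\,\rho(\delta)\rho(\gamma')\rho_0(\gamma')^{-1}x ,
\]
so $D_\rho(\delta x)=\rho(\delta)D_\rho(x)$, and $D_\rho$ defines a section of $E_\rho$ over $C$. The map $D_{\rho_0}$ is the inclusion. Near $C_0$ only finitely many $\gamma$ contribute, and for these the matrices $\rho_n(\gamma)\rho_0(\gamma)^{-1}$ tend to the identity. Hence $D_{\rho_n}\to D_{\rho_0}$ in $C^1$ on $C_0$ and, likewise, on a compact fundamental domain $C_1$ for $\partial\widetilde{C}$.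

It follows that $\int_{C_0}D_{\rho_n}^*\omega\to\operatorname{vol}(C)$; here we use that the hyperbolic structure is compatible with the orientation. By the bound on $\eta_A$, the boundary term of $V(C,E_{\rho_n},\mathcal{A}_n)$ is at most $\frac12\operatorname{area}(D_{\rho_n}|_{C_1})$ in absolute value, and this tends to $\frac12\operatorname{area}(\partial C)$. So
\[
\limsup_{n\to\infty}|V_n-\operatorname{vol}(C)|\le\tfrac12\operatorname{area}(\partial C).
\]
Now let $C$ exhaust $\operatorname{int}J$. Then $\operatorname{vol}(C)\to\operatorname{vol}(J)$, and $\operatorname{area}(\partial C)\to0$ because the quotient of the horosphere $\{t=t_0\}$ by a fixed lattice has area proportional to $t_0^{-2}$.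
\end{proof}

\subsection{Connected sums}

Representations of the summands of a connected sum combine freely, because spheres are simply connected. The only point is to realize prescribed covers of the summands, of different degrees, inside one cover.

\begin{proposition}\label{prop:sum}
If $M=M_1\#\dots\#M_r$, then $\operatorname{CHV}(M)\ge\sum_i\operatorname{CHV}(M_i)$.
\end{proposition}

\begin{proof}
Let $M_i'\to M_i$ be finite covers of degrees $d_i$, let $\rho_i\colon\pi_1M_i'\to G$ be representations, and let $a_i=|\operatorname{vol}(M_i',\rho_i)|/d_i$. It suffices to find a finite cover $N\to M$ and a representation of $\pi_1N$ of volume $[N:M]\sum_ia_i$.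

Write $M=Y\cup\bigcup_i(M_i\setminus B_i)$, where $B_i\subset M_i$ is an open ball and $Y$ is $S^3$ minus $r$ open balls. Orient everything by $M$. Replacing $\rho_i$ by $\bar\rho_i$ if necessary, we may assume $\operatorname{vol}(M_i',\rho_i)=d_ia_i\ge0$. Let $X_i$ be $M_i'$ minus the $d_i$ lifts of $B_i$, and let $d$ be a common multiple of the $d_i$. Take $d$ copies of $Y$ and $d/d_i$ copies of $X_i$ for each $i$. The sphere $\partial B_i$ has $d$ lifts in the copies of $Y$ and $d$ lifts in the copies of $X_i$. Gluing them by any bijection gives a possibly disconnected cover of $M$ of degree $d$. Let $N$ be a component. Counting preimages of a point of $M_i\setminus B_i$, we see that $N$ contains $[N:M]/d_i$ copies of $X_i$.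

Choose a section $s_i$ of $E_{\rho_i}$ that is parallel near the closures of the lifts of $B_i$, and restrict the bundle and the section to $X_i$. Then $\int_{X_i}s_i^*\omega_E=\operatorname{vol}(M_i',\rho_i)$. On each copy of $Y$ take the trivial bundle with a constant section. Over each sphere both bundles are trivial with a constant section, and $G$ is transitive on $\mathbb{H}^3$, so there is a gluing isomorphism that matches the sections. We obtain a flat bundle over $N$ with a smooth section. The copies of $Y$ contribute $0$ to the integral, so the volume is $\sum_i([N:M]/d_i)\,d_ia_i$.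
\end{proof}

\section{Deforming the holonomy}\label{sec:deform}

Fact (F3) gives a holomorphic family of characters, whereas Proposition~\ref{prop:limit} requires convergent representations. The following normal form recovers a representation from its character by universal formulas. It will be used a second time, to put a lattice into $\mathrm{SL}_2$ of a number field.

\begin{lemma}\label{lem:normal}
Let $\Pi$ be a group, $\hat\rho\colon\Pi\to\mathrm{SL}_2(\mathbb{C})$ a representation with character $\chi$, and $\alpha,\beta\in\Pi$ elements with $\chi(\alpha)\ne\pm2$. Let $m+m^{-1}=\chi(\alpha)$. Then $\chi([\alpha,\beta])\ne2$ if and only if $\hat\rho(\alpha)$ and $\hat\rho(\beta)$ have no common fixed point in $\mathbb{C}\cup\{\infty\}$. In that case $\hat\rho$ is conjugate to a representation whose matrix entries at each $\gamma\in\Pi$ are integral polynomials, independent of $\hat\rho$, in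
\[
m^{\pm1},\qquad (m-m^{-1})^{-1},\qquad \bigl(2-\chi([\alpha,\beta])\bigr)^{-1}
\]
and finitely many values of $\chi$.
\end{lemma}

\begin{proof}
Conjugate so that $\hat\rho(\alpha)=\operatorname{diag}(m,m^{-1})$, with fixed points $0$ and $\infty$, and write $\hat\rho(\gamma)=(\gamma_{ij})$. Using $\beta_{11}\beta_{22}=1+\beta_{12}\beta_{21}$,
\[
\chi([\alpha,\beta])=2\beta_{11}\beta_{22}-(m^2+m^{-2})\beta_{12}\beta_{21}=2-(m-m^{-1})^2\beta_{12}\beta_{21}.
\]
The matrix $\hat\rho(\beta)$ fixes $0$ if and only if $\beta_{12}=0$, and fixes $\infty$ if and only if $\beta_{21}=0$. This proves the first claim. If $\beta_{12}\beta_{21}\ne0$, a diagonal conjugation makes $\beta_{12}=1$, and then $\beta_{21}^{-1}=(m-m^{-1})^2/(2-\chi([\alpha,\beta]))$. From $\chi(\gamma)=\gamma_{11}+\gamma_{22}$ and $\chi(\alpha\gamma)=m\gamma_{11}+m^{-1}\gamma_{22}$ we get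
\[
\gamma_{11}=\frac{\chi(\alpha\gamma)-m^{-1}\chi(\gamma)}{m-m^{-1}},\qquad \gamma_{22}=\frac{m\chi(\gamma)-\chi(\alpha\gamma)}{m-m^{-1}}
\]
for every $\gamma$, so all diagonal entries have the required form. The diagonal entries of $\hat\rho(\beta\gamma)$ are $(\beta\gamma)_{11}=\beta_{11}\gamma_{11}+\gamma_{21}$ and $(\beta\gamma)_{22}=\beta_{21}\gamma_{12}+\beta_{22}\gamma_{22}$, which can be solved for $\gamma_{21}$ and $\gamma_{12}$.
\end{proof}

A lattice in $G$ is non-elementary, so it contains two loxodromic elements with no common fixed point, and the lemma applies to it.

\begin{proposition}\label{prop:deform}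
Let $J$ be cusped hyperbolic with $k$ cusps. For each cusp $c$ let $(\mu_c,\lambda_c)$ be a basis of a peripheral subgroup, with cusp shape $\tau_c$. There are a polydisk $U\subset\mathbb{C}^k$ centered at $0$, representations $\rho_u\colon\pi_1J\to G$ for $u\in U$, and holomorphic functions $\tau_c(u)$ on $U$ such that
\begin{itemize}
\item[(a)] $u\mapsto\rho_u(\gamma)$ is continuous for each $\gamma$, and $\rho_0$ is the holonomy, up to conjugation in $G$;
\item[(b)] $\tau_c(0)=\tau_c$;
\item[(c)] if $u_c\ne0$, there is $g\in G$ with $g\,\rho_u(\mu_c^a\lambda_c^b)\,g^{-1}\colon z\mapsto e^{au_c+bv_c}z$ for all $a,b\in\mathbb{Z}$, where $v_c=u_c\,\tau_c(u)$.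
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The representations.} Let $\hat\rho_0$ be a lift of the holonomy. Peripheral elements are parabolic, so $\operatorname{tr}\hat\rho_0(\mu_c)=2\varepsilon_c$ and $\operatorname{tr}\hat\rho_0(\lambda_c)=2\varepsilon_c'$ with $\varepsilon_c,\varepsilon_c'=\pm1$. The trace coordinate of (F3) does not give the eigenvalues of $\mu_c$ holomorphically near the value $2\varepsilon_c$, so we substitute $y_c=2\varepsilon_c\cosh(u_c/2)$ and put $\chi_u=\chi^{y(u)}$. Choose $\alpha,\beta\in\pi_1J$ whose holonomies are loxodromic with no common fixed point. For $u$ near $0$ we have $\chi_u(\alpha)\ne\pm2$ and $\chi_u([\alpha,\beta])\ne2$, and there is a holomorphic function $m(u)$ with $m+m^{-1}=\chi_u(\alpha)$, because the two roots are distinct at $u=0$. Take any representation with character $\chi_u$ and let $\hat\rho_u$ be its normal form from Lemma~\ref{lem:normal} for the eigenvalue $m(u)$. The entries of $\hat\rho_u(\gamma)$ are holomorphic in $u$. At $u=0$ the same formulas compute the normal form of the given lift of the holonomy, so we may assume that this lift is the member $\hat\rho_0$ of the family. Let $\rho_u$ be the projection of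 $\hat\rho_u$ to $G$. This proves (a).

\emph{The function $v_c$.} Fix $c$ and drop it from $\mu,\lambda,\varepsilon,\varepsilon'$. The matrix $\hat\rho_0(\mu)$ is not scalar, so one of the linear forms $Z_{12}$, $Z_{21}$, $Z_{11}-Z_{22}$ on matrices $Z$, call it $f$, is nonzero on $\hat\rho_u(\mu)$ for $u$ near $0$; note that $f(I)=0$. A matrix that commutes with a non-scalar $2\times2$ matrix $Z$ is a linear combination of $I$ and $Z$. Hence
\[
\hat\rho_u(\lambda)=x\,I+y\,\hat\rho_u(\mu),\qquad y=\frac{f(\hat\rho_u(\lambda))}{f(\hat\rho_u(\mu))},\qquad 2x=\chi_u(\lambda)-y\,\chi_u(\mu),
\]
with $x,y$ holomorphic in $u$. The eigenvalues of $\hat\rho_u(\mu)$ are $\varepsilon e^{\pm u_c/2}$, so those of $\hat\rho_u(\lambda)$ are $x+y\varepsilon e^{\pm u_c/2}$, and their product is $1$. At $u=0$ both equal $\varepsilon'$. So there is a holomorphic function $v_c$ near $0$ with $v_c(0)=0$ and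
\begin{equation}\label{eq:eigen}
\varepsilon'e^{v_c/2}=x+y\,\varepsilon e^{u_c/2},\qquad \varepsilon'e^{-v_c/2}=x+y\,\varepsilon e^{-u_c/2},
\end{equation}
the first equation defining $v_c$ and the second following from it. Subtracting,
\begin{equation}\label{eq:sinh}
\sinh(v_c/2)=\varepsilon\varepsilon'\,y\,\sinh(u_c/2).
\end{equation}
Shrink to a polydisk $U$ on which $|u_c|,|v_c|<2\pi$. By \eqref{eq:sinh}, $v_c$ vanishes on the hyperplane $u_c=0$, so $v_c=u_c\,\tau_c(u)$ with $\tau_c(u)$ holomorphic on $U$. Dividing \eqref{eq:sinh} by $u_c$ and letting $u\to0$ gives $\tau_c(0)=\varepsilon\varepsilon'y(0)$.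

\emph{The value at $0$.} The numbers $x(0),y(0)$ do not change under conjugation, so we may compute them in the normalization that defines the cusp shape:
\[
\varepsilon'\begin{pmatrix}1&\tau_c\\0&1\end{pmatrix}=x(0)\,I+y(0)\,\varepsilon\begin{pmatrix}1&1\\0&1\end{pmatrix}.
\]
The upper right entries give $y(0)=\varepsilon\varepsilon'\tau_c$, which proves (b).

\emph{Diagonalization.} If $u_c\ne0$, then $e^{u_c}\ne1$, so $\hat\rho_u(\mu)$ is conjugate to $\varepsilon\operatorname{diag}(e^{u_c/2},e^{-u_c/2})$. By \eqref{eq:eigen} the same conjugation takes $\hat\rho_u(\lambda)$ to $\varepsilon'\operatorname{diag}(e^{v_c/2},e^{-v_c/2})$. These act by $z\mapsto e^{u_c}z$ and $z\mapsto e^{v_c}z$.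
\end{proof}

In case (c) the whole peripheral group preserves the geodesic that $g$ carries to the vertical geodesic $A_\infty$ from $0$ to $\infty$.

\section{Covers that are $p$-characteristic on the boundary}\label{sec:covers}

A torus has, up to isomorphism, only one $p$-characteristic cover, whatever basis one uses. So covers of the pieces with $p$-characteristic boundary always fit together. We construct them for each kind of piece.

\subsection{Hyperbolic pieces}

We use congruence subgroups: a unipotent matrix with upper right entry $a+b\tau$ is trivial modulo $p$ when $a+b\tau\equiv0$, and we want this to force $p\mid a$ and $p\mid b$. It is important to reduce modulo $p$ and not modulo a prime ideal above $p$. If the residue field were $\mathbb{F}_p$, the image of a cusp group would have at most $p$ elements instead of $p^2$.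

\begin{lemma}\label{lem:hypcover}
Let $J$ be cusped hyperbolic. For every sufficiently large prime $p$ there is a finite regular cover $J'\to J$ all of whose boundary tori are $p$-characteristic covers of their images.
\end{lemma}

\begin{proof}
Let $\hat\Gamma\subset\mathrm{SL}_2(\mathbb{C})$ be the preimage of $\Gamma\cong\pi_1J$. Apply Lemma~\ref{lem:normal} to the inclusion of $\hat\Gamma$ and two loxodromic elements with no common fixed point. After conjugation, $\hat\Gamma\subset\mathrm{SL}_2(K)$, where $K$ is generated by the traces and by $m$. By (F4), and since $m$ satisfies a quadratic equation over the field of traces, $K$ is a number field. Let $\mathcal{O}$ be its ring of integers.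

Let $P_1,\dots,P_k\subset\Gamma$ be peripheral subgroups, one for each cusp, with bases $(\mu_i,\lambda_i)$. A lift of $\mu_i$ has eigenvalue $\pm1$, hence an eigenvector in $K^2$. Moving it to the first basis vector by an element of $\mathrm{GL}_2(K)$, and rescaling by a diagonal element of $\mathrm{GL}_2(K)$, we find $g_i\in\mathrm{GL}_2(K)$ such that the lifts of $a\mu_i+b\lambda_i$ are
\[
\pm\,g_i^{-1}\begin{pmatrix}1&a+b\tau_i\\0&1\end{pmatrix}g_i ,
\]
where $\tau_i\in K\setminus\mathbb{R}$ is the cusp shape. Every element of $K$ has a positive integer multiple in $\mathcal{O}$, and $\hat\Gamma$ is finitely generated. So there is an integer $n\ge1$ such that, with $R=\mathcal{O}[1/n]$, we have $\hat\Gamma\subset\mathrm{SL}_2(R)$, the matrices $g_i^{\pm1}$ have entries in $R$, and $\tau_i\in R$ for all $i$.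

Let $p$ be a prime not dividing $2n$. Then $pR\cap\mathcal{O}=p\mathcal{O}$: if $\xi\in\mathcal{O}$ and $n^j\xi\in p\mathcal{O}$, write $1=en^j+e'p$ with integers $e,e'$ to get $\xi\in p\mathcal{O}$. The map $\mathcal{O}\to R/pR$ is onto since $n$ is invertible modulo $p$, so $R/pR\cong\mathcal{O}/p\mathcal{O}$ is finite. Let $\Gamma_p$ be the kernel of $\Gamma\to\mathrm{SL}_2(R/pR)/\{\pm I\}$, a normal subgroup of finite index. Since $g_i^{\pm1}$ have entries in $R$, the element $a\mu_i+b\lambda_i$ lies in $\Gamma_p$ if and only if the unipotent matrix above is congruent to $\pm I$ modulo $pR$. The sign $-$ would give $2\in pR\cap\mathcal{O}=p\mathcal{O}$, so that $2/p$ would be an algebraic integer, which is false. Thus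
\[
a\mu_i+b\lambda_i\in\Gamma_p\iff a+b\tau_i\in pR .
\]
In particular $pP_i\subset\Gamma_p$.

For the converse choose $j$ with $n^j\tau_i\in\mathcal{O}$ for all $i$. Let $L_i=\mathbb{Z}+\mathbb{Z}n^j\tau_i\subset\mathcal{O}$, a free abelian group with basis $(1,n^j\tau_i)$ because $\tau_i\notin\mathbb{R}$. The group $\mathbb{Q}L_i\cap\mathcal{O}$ is finitely generated of rank $2$, so it contains $L_i$ with finite index $e_i$. Suppose that $p$ divides none of the $e_i$. Then $L_i\cap p\mathcal{O}=pL_i$: if $\zeta\in\mathcal{O}$ and $p\zeta\in L_i$, then $\zeta\in\mathbb{Q}L_i\cap\mathcal{O}$, so $e_i\zeta\in L_i$, and $\zeta\in L_i$ since $p$ and $e_i$ are coprime. Now if $a+b\tau_i\in pR$, then $n^ja+b\,n^j\tau_i$ lies in $L_i\cap pR=L_i\cap p\mathcal{O}=pL_i$, so $p\mid n^ja$ and $p\mid b$, and hence $p\mid a$. Therefore $\Gamma_p\cap P_i=pP_i$.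

Let $J'$ be the cover given by $\Gamma_p$. Its boundary tori over the $i$-th torus correspond to the groups $\Gamma_p\cap\gamma P_i\gamma^{-1}=\gamma(\Gamma_p\cap P_i)\gamma^{-1}$, $\gamma\in\Gamma$, so all are $p$-characteristic.
\end{proof}

\subsection{Seifert pieces}

From a Seifert piece we want more: the cover should be a product $F\times S^1$, so that Lemma~\ref{lem:calculus}(d) applies, and $F$ should have positive genus, so that representations of $\pi_1F$ can take arbitrary values on the boundary.

\begin{lemma}\label{lem:seifcover}
Let $S$ be a compact orientable Seifert fibered manifold with nonempty boundary and base orbifold $B$ with $\chi^{\mathrm{orb}}(B)<0$. For every sufficiently large prime $p$ there is a finite cover $S'\to S$ such that $S'\cong F\times S^1$ with $F$ orientable of genus at least $1$, every boundary torus $T'$ of $S'$ is a $p$-characteristic cover of its image $T$, and the class of the $S^1$ factor in $\pi_1T'=p\,\pi_1T$ is $\pm ph$, where $h\in\pi_1T$ is the fiber of $S$.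
\end{lemma}

\begin{proof}
For each boundary torus $T$ of $S$ fix a basis $(h,x)$ of $\pi_1T$ with $h$ the fiber. We identify the fundamental group of a cover of $T$ with its image in $\pi_1T$. We first unwrap the base direction $x$, then the fiber direction $h$.

\emph{Step 1: unwrapping the base.} Cap each of the $b$ boundary circles of $B$ with a disk with one cone point of order $p$. The resulting closed orbifold $B_p$ has $\chi^{\mathrm{orb}}(B_p)=\chi^{\mathrm{orb}}(B)+b/p<0$ for large $p$, so $B_p=\mathbb{H}^2/\Delta$. The group $\Delta$ is finitely generated and linear. By (F5), intersecting with the orientation-preserving subgroup, there is a torsion-free normal subgroup $\Lambda\subset\Delta$ of finite index consisting of orientation-preserving isometries. Then $\Sigma_1=\mathbb{H}^2/\Lambda$ is a closed orientable hyperbolic surface, so its genus is at least $2$. The preimage $F_1\subset\Sigma_1$ of $B\subset B_p$ is $\Sigma_1$ minus disks, and $F_1\to B$ is the orbifold cover given by the preimage of $\Lambda$ in $\pi_1^{\mathrm{orb}}B$. Let $S_1\to S$ be the cover given by the preimage of $\Lambda$ under $\pi_1S\to\pi_1^{\mathrm{orb}}B\to\Delta$. It is a circle bundle over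 $F_1$, since $F_1$ has no cone points. A circle bundle with orientable total space over an orientable surface with nonempty boundary is trivial, so $S_1=F_1\times S^1$. In $\Delta$ the class $h$ dies and $x$ maps to a generator of the stabilizer, of order $p$, of a point over one of the new cone points. As $\Lambda$ is torsion-free, $ah+a'x$ maps into $\Lambda$ if and only if $p\mid a'$. As $\Lambda$ is normal, every boundary torus of $S_1$ over $T$ has group $\langle h,px\rangle$.

\emph{Step 2: removing an obstruction.} Let $h_1$ be the oriented fiber of $S_1$ and $z_i$ the oriented boundary circles of $F_1$. On the $i$-th boundary torus of $S_1$ we have $h_1=\pm h$, and both $(h_1,z_i)$ and $(h,px)$ are bases, so $px=\delta_iz_i+k_ih_1$ with $\delta_i=\pm1$ and $k_i\in\mathbb{Z}$. We want a homomorphism to $\mathbb{Z}/p$ that sends $h_1$ to $1$ and each $px$ to $0$, hence $z_i$ to $-\delta_ik_i$. Since $\sum_iz_i=0$ in $H_1(F_1)$, this requires $\sum_i\delta_ik_i\equiv0$ modulo $p$, and nothing so far guarantees this. So we pass to a cover in which each $z_i$ occurs $p$ times. Let $\Sigma_2\to\Sigma_1$ be the cyclic cover given by a surjection $H_1(\Sigma_1)\to\mathbb{Z}/p$, and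 let $F\subset\Sigma_2$ be the preimage of $F_1$. Its genus is at least $2$, and each $z_i$ has $p$ homeomorphic lifts, because it bounds a disk in $\Sigma_1$. The boundary tori of $S_2=F\times S^1$ map homeomorphically to those of $S_1$.

\emph{Step 3: unwrapping the fiber.} The oriented boundary circles of $F$ span a direct summand of $H_1(F)$, with the single relation that their sum is $0$. Assign the value $-\delta_ik_i\in\mathbb{Z}/p$ to each lift of $z_i$. These values sum to $-p\sum_i\delta_ik_i=0$, so they extend to a homomorphism $f\colon H_1(F)\to\mathbb{Z}/p$. Define $\phi\colon\pi_1F\times\mathbb{Z}\to\mathbb{Z}/p$ by $\phi(y,k)=f(y)+k$, and let $S'\to S_2$ be the cover given by $\ker\phi$. On a boundary group $\langle h_1,px\rangle$ we have $\phi(h_1)=1$ and $\phi(px)=\delta_i(-\delta_ik_i)+k_i=0$, so the kernel there is $\langle ph,px\rangle=p\,\pi_1T$. Since $\phi$ is onto on the fiber, the preimage of each fiber of $S_2$ is one circle covering it $p$ times. So $S'$ is a circle bundle over $F$ with orientable total space, hence $S'\cong F\times S^1$, with fiber class $ph_1=\pm ph$.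
\end{proof}

The hypothesis $\chi^{\mathrm{orb}}(B)<0$ is needed: $\pi_1Q$ has an abelian subgroup of index $2$, so no cover of $Q$ has the form $F\times S^1$ with $\pi_1F$ free of rank at least $2$. Among JSJ pieces, $Q$ is the only exception, and a double cover removes it.

\begin{lemma}\label{lem:removeQ}
Let $M$ be closed, oriented, irreducible and not hyperbolic, with $\|M\|>0$. There are a cover $W\to M$ of degree $\delta\in\{1,2\}$ and a nonempty family of disjoint tori in $W$ whose pieces are cusped hyperbolic or Seifert fibered with base orbifold of negative Euler characteristic, such that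
\begin{equation}\label{eq:sumvol}
\sum_{J}\operatorname{vol}(J)=\delta\,v_3\|M\| ,
\end{equation}
the sum being over the hyperbolic pieces of $W$.
\end{lemma}

\begin{proof}
Take the decomposition of (F1). Let $M_0$ be $M$ minus the interiors of the pieces homeomorphic to $Q$. It contains all hyperbolic pieces. It is connected, because $\partial Q$ is connected, so a path in $M$ that enters and leaves such a piece can be rerouted along its boundary. If no piece is homeomorphic to $Q$, let $W=M$. Otherwise take two copies of $M_0$ and, for each piece $Q$, join the two copies of $\partial Q$ by the double cover $T^2\times[-1,1]$ of $Q$. This is a connected double cover $W\to M$. Cut $W$ along the lifts of the JSJ tori interior to $M_0$ and along one torus in each $T^2\times[-1,1]$; the pieces are two copies of each piece of $M_0$. Orient $W$ by $M$ and give each hyperbolic piece the hyperbolic structure compatible with its orientation. Equation \eqref{eq:sumvol} follows from (F2).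

Let $S$ be a Seifert piece of $M_0$ with base $B$, and suppose $\chi^{\mathrm{orb}}(B)\ge0$. Since $|B|$ has boundary and each cone point subtracts at least $\frac12$ and less than $1$ from $\chi(|B|)\le1$, there are four cases. If $B$ is a disk with at most one cone point, $S$ is a solid torus, whose boundary is compressible. If $B$ is an annulus, $S=T^2\times I$; when its boundary components are different JSJ tori one of them can be dropped, against minimality, and when they are the same JSJ torus $S$ is the only piece, although there is a hyperbolic piece. If $B$ is a M\"obius band, or a disk with two cone points of order $2$, then $S\cong Q$, which was removed.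
\end{proof}

The family of tori in $W$ need not be minimal, and this will not matter.

\begin{lemma}\label{lem:assemble}
Let $W$ be a closed $3$-manifold cut along tori into pieces, and for each piece $X$ let $X'\to X$ be a finite cover of degree $d_X$ whose boundary tori are $p$-characteristic. There is a finite cover $N\to W$ that is cut by the preimages of the tori into copies of the covers $X'\to X$, with $[N:W]/d_X$ copies of $X'$.
\end{lemma}

\begin{proof}
Let $d$ be a common multiple of the $d_X$, and take $d/d_X$ copies of each $X'$. Over each side of a torus $T$ we then have a cover of $T$ of total degree $d$ whose components have degree $p^2$, so there are $d/p^2$ of them. Any two are isomorphic as covers of $T$. Pair the components on the two sides by any bijection and glue by such isomorphisms. The result is a possibly disconnected cover of $W$ of degree $d$; let $N$ be a component. The number of copies of $X'$ is found by counting the preimages of a point of $X$.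
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By \eqref{eq:upper} we must show $\operatorname{CHV}(M)\ge v_3\|M\|$. By (F1), Proposition~\ref{prop:sum} and the additivity in (F2), we may assume that $M$ is irreducible or $S^2\times S^1$. If $\|M\|=0$ there is nothing to prove. This covers $S^2\times S^1$: a self-map of degree $2$ gives $\|M\|\ge2\|M\|$, since induced maps on chains do not increase $\sum|a_i|$. If $M$ is hyperbolic, its holonomy has volume $v_3\|M\|$, as one sees by taking $D$ to be the identity of $\mathbb{H}^3$. So let $M$ be oriented, irreducible and not hyperbolic with $\|M\|>0$, and let $W$ and $\delta$ be as in Lemma~\ref{lem:removeQ}. Each cutting torus of $W$ has type HH, HS or SS according to the pieces, hyperbolic or Seifert, on its two sides.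

\subsection{The gluing equations}

The plan is to put a deformed holonomy on each hyperbolic piece, and on each cover $F\times S^1$ of a Seifert piece a representation that factors through $\pi_1F$. The second choice is the natural one: the fiber is central in $\pi_1(F\times S^1)$, so a representation that does not kill it has image in the centralizer of a nontrivial element of $G$. At an HS torus the deformed holonomy must therefore kill $ph$.

Let $\mathcal{C}$ be the set of cusps of the hyperbolic pieces of $W$. An HH torus gives two elements of $\mathcal{C}$, an HS torus one, and an SS torus none. Choose peripheral bases as follows. At an HH torus $T$ fix a basis $(\mu,\lambda)$ of $\pi_1T$, use it for both cusps, and label the cusps $+$ and $-$ as in \eqref{eq:halfplanes}. At an HS torus let $\mu=h$ be the fiber of the Seifert side and let $\lambda$ be any class completing it to a basis. Apply Proposition~\ref{prop:deform} to each hyperbolic piece with these bases. We regard each $\tau_c(u)$ as a holomorphic function of $u\in\mathbb{C}^{\mathcal{C}}$ near $0$, depending only on the coordinates at the cusps of the piece that contains $c$.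

For $w\in\mathbb{C}^{\mathcal{C}}$ and $t\in\mathbb{C}$ with $tw$ near $0$, consider the system
\begin{equation}\label{eq:system}
\begin{aligned}
&w_+-w_-=2\pi i,\qquad w_+\,\tau_+(tw)-w_-\,\tau_-(tw)=0 &&\text{for each HH torus},\\
&w_c=2\pi i &&\text{for each HS torus},
\end{aligned}
\end{equation}
which has one equation for each unknown $w_c$. For $t\ne0$ the equations at different tori are coupled through the functions $\tau_c$. At $t=0$ the system is linear and splits into blocks, one for each torus. The block of an HH torus has determinant
\[
\det\begin{pmatrix}1&-1\\ \tau_+&-\tau_-\end{pmatrix}=\tau_+-\tau_- ,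
\]
which is nonzero by \eqref{eq:halfplanes}: the fact that prevents the holonomies from matching is what makes the system nondegenerate. The solution at $t=0$ is
\[
w_+^0=\frac{2\pi i\,\tau_-}{\tau_--\tau_+},\qquad w_-^0=\frac{2\pi i\,\tau_+}{\tau_--\tau_+},\qquad w_c^0=2\pi i ,
\]
and all coordinates are nonzero. For the double of Section~\ref{sec:double}, where $\tau_+=\tau$ and $\tau_-=\bar\tau$, this is $w_+^0=-\pi\bar\tau/\operatorname{Im}\tau$ and $w_-^0=\overline{w_+^0}$, as found there.

The equations are holomorphic near $(w^0,0)$, and their derivative in $w$ at that point is the invertible matrix of the linear system. By the holomorphic implicit function theorem there is a continuous solution $w(t)$ for small $t$, with $w(0)=w^0$ and all $w_c(t)\ne0$. Let $p$ be a prime large enough for this and for Lemmas~\ref{lem:hypcover} and~\ref{lem:seifcover} applied to the finitely many pieces of $W$. Put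
\[
w=w(1/p),\qquad u=w/p .
\]
Then all $u_c\ne0$, and $u\to0$ as $p\to\infty$. For each hyperbolic piece $J$ let $\rho_J=\rho_u$ and $E_J=E_{\rho_J}$.

Let $c$ be a cusp of $J$ at the torus $T$. Because $u_c\ne0$, Proposition~\ref{prop:deform}(c) gives $g_c\in G$ diagonalizing $\rho_J$ on $\pi_1T$, and the geodesic $A_c=g_c^{-1}A_\infty$ is preserved by $\rho_J(\pi_1T)$. These geodesics define an axis $\mathcal{A}_J$ in $E_J|_{\partial J}$. On the basis $(p\mu,p\lambda)$ of $p\,\pi_1T$ the representation $g_c\rho_Jg_c^{-1}$ acts by multiplication by
\begin{equation}\label{eq:mult}
e^{pu_c}=e^{w_c},\qquad e^{pv_c}=e^{w_c\tau_c(w/p)} .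
\end{equation}
At an HH torus, by \eqref{eq:system} with $t=1/p$, these two numbers are the same for $c=+$ and $c=-$. So $g_-^{-1}g_+$ conjugates the representation of $p\,\pi_1T$ from the side $+$ to the one from the side $-$, and it carries $A_+$ to $A_-$. At an HS torus $\rho_J(h)$ is a rotation by $2\pi/p$, so $\rho_J(ph)=1$.

\subsection{Extending over the Seifert pieces}

A representation of $\pi_1F$ with prescribed boundary values must satisfy one relation. One handle is enough to absorb it.

\begin{lemma}\label{lem:commutator}
Every element of $G$ is a commutator. Consequently, if $F$ is a compact orientable surface of genus at least $1$ with $n$ boundary circles and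
\[
\pi_1F=\Bigl\langle a_j,b_j,z_1,\dots,z_n\ \Big|\ \prod_j[a_j,b_j]\prod_iz_i=1\Bigr\rangle
\]
is the standard presentation, with $z_i$ freely homotopic to the $i$-th boundary circle, then for any $g_1,\dots,g_n\in G$ there is $\sigma\colon\pi_1F\to G$ with $\sigma(z_i)=g_i$ for all $i$.
\end{lemma}

\begin{proof}
The set of commutators is invariant under conjugation, and every element of $G$ is conjugate to $z\mapsto z+1$ or to $z\mapsto\kappa z$ with $\kappa\ne0$. Let $[a,b]=aba^{-1}b^{-1}$. For $a(z)=2z$ and $b(z)=z+1$ we have $aba^{-1}(z)=z+2$, so $[a,b](z)=z+1$. For $a(z)=-1/z$ and $b(z)=\nu z$ we have $aba^{-1}(z)=z/\nu$, so $[a,b](z)=\nu^{-2}z$; choose $\nu$ with $\nu^{-2}=\kappa$. For the second statement choose $\sigma(a_1),\sigma(b_1)$ with commutator $(g_1\cdots g_n)^{-1}$, and put $\sigma(a_j)=\sigma(b_j)=1$ for $j\ge2$.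
\end{proof}

For a planar surface the conclusion fails unless $g_1\cdots g_n=1$; this is why Lemma~\ref{lem:seifcover} provides genus.

Let $N\to W$ be the cover of Lemma~\ref{lem:assemble} built from the covers $J'\to J$ of Lemma~\ref{lem:hypcover} and $S'\to S$ of Lemma~\ref{lem:seifcover}. Orient $N$ by $W$. Each cutting torus $T'$ of $N$ is the $p$-characteristic cover of a cutting torus $T$ of $W$, and it has the same type. We define a flat bundle on each piece of $N$.

On a copy of $J'$ take the pullback of $E_J$, with the pullback of the axis $\mathcal{A}_J$ along the boundary. Over a boundary torus $T'$ its holonomy is the restriction of $\rho_J$ to $p\,\pi_1T$, and the axis is given by $A_c$.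

On a copy of $S'=F\times S^1$ let $T_1',\dots,T_n'$ be the boundary tori. The group $\pi_1T_i'$ is generated by the fiber $\pm ph$ and the class of the $i$-th boundary circle of $F$, oriented as $z_i$ and again denoted $z_i$. If $T_i'$ has type HS, let $\sigma_i\colon\pi_1T_i'\to G$ be the holonomy over $T_i'$ of the bundle on the hyperbolic side; it kills the fiber. If $T_i'$ has type SS, let $\sigma_i$ be trivial. Put $g_i=\sigma_i(z_i)$, take $\sigma$ from Lemma~\ref{lem:commutator}, and put on this copy of $S'$ the pullback of the flat bundle $E_\sigma$ over $F$. Its holonomy over $T_i'$ kills the fiber and sends $z_i$ to $g_i$, so it is $\sigma_i$, up to conjugation.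

Over every cutting torus $T'$ of $N$ the bundles from the two sides are now isomorphic, and we choose an isomorphism and an axis as follows.
\begin{itemize}
\item Type HH: use the isomorphism induced by $g_-^{-1}g_+$. It matches the axes from the two sides.
\item Type HS: both holonomies are conjugate to $\sigma_i$. Use any isomorphism, and the axis from the hyperbolic side.
\item Type SS: both bundles are trivial. Use any isomorphism and any axis.
\end{itemize}
Gluing gives a flat bundle $E$ over $N$, with holonomy $\rho\colon\pi_1N\to G$, and an axis $\mathcal{A}$ over the union of the cutting tori which agrees with the pullback of $\mathcal{A}_J$ on the boundary of each copy of $J'$.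

\subsection{The volume}

By Lemma~\ref{lem:calculus}(b), $\operatorname{vol}(N,\rho)$ is the sum of the relative volumes of the pieces of $N$. The copies of $S'$ contribute $0$ by part (d). Each of the $[N:W]/d_J$ copies of $J'$ contributes $d_J\,V(J,E_J,\mathcal{A}_J)$ by part (c); here we use that the axis descends to $\partial J$, that is, that $A_c$ is preserved by all of $\rho_J(\pi_1T)$ and not only by $\rho_J(p\,\pi_1T)$. Hence
\[
\frac{\operatorname{vol}(N,\rho)}{[N:W]}=\sum_{J}V(J,E_J,\mathcal{A}_J),
\]
the sum being over the hyperbolic pieces of $W$. The right-hand side no longer involves the cover; it depends on $p$ only through $u$. Let $p\to\infty$ through primes. Then $u\to0$, so $\rho_J$ converges to the holonomy of $J$ by Proposition~\ref{prop:deform}(a). By Proposition~\ref{prop:limit} and \eqref{eq:sumvol} the right-hand side tends to $\delta\,v_3\|M\|$. Since $N$ is a finite cover of $M$ with $[N:M]=\delta\,[N:W]$,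
\[
\operatorname{CHV}(M)\ \ge\ \lim_{p\to\infty}\frac{|\operatorname{vol}(N,\rho)|}{[N:M]}=v_3\|M\| .
\]
Together with \eqref{eq:upper}, this proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BP}
Boileau and Porti, Ast\'erisque 272, Appendix B.

\bibitem{DLSW}
Pierre Derbez, Yi Liu, Hongbin Sun, Shicheng Wang,
\emph{Positive simplicial volume implies virtually positive Seifert volume for $3$-manifolds},
arXiv:1603.03558 (2016).

\bibitem{MR}
Maclachlan and Reid, \emph{The Arithmetic of Hyperbolic 3-Manifolds}.

\bibitem{MFP}
Menal-Ferrer and Porti, Ann. Math. Blaise Pascal 19 (2012).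

\bibitem{NZ}
Neumann and Zagier, Topology 24 (1985).

\bibitem{Th}
Thurston, Notes, Chapter 5.

\end{thebibliography}
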